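# Bruhat intervals in affine Weyl groups counted by face volumes of permutohedra

## 1. Type $A_1$: intervals in the infinite dihedral group

We start on the real line. Use a coordinate $t$, let $s(t)=-t$ and $s_0(t)=2-t$, and let $W$ be the group generated by these two reflections. It is the infinite dihedral group, and its reflections are exactly the reflections in the integer points. The open intervals $(k,k+1)$, $k\in\mathbb Z$, are called alcoves. $W$ permutes them simply transitively. Put $A_+=(0,1)$. The length $\ell(g)$ is the number of integers separating $A_+$ from $gA_+$.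

Fix three integers $i,j,m\ge 0$. Let $a,b,v\in W$ be the elements with $aA_+=(i,i+1)$, $bA_+=(j,j+1)$ and $vA_+=m+aA_+=(m+i,m+i+1)$. The question in this case is: how many elements of $W$ lie below $b^{-1}sv$ in Bruhat order, and how does the number depend on $m$?

**Claim.** If $\ell(y)=\ell\ge1$, then $\{x\in W:x\le y\}$ has $2\ell$ elements.

*Proof.* The elements of $W$ are the alternating words in $s,s_0$: one of length $0$ and two of each length $k\ge1$. By the subword property, $x\le y$ iff a word for $x$ is a subword of the alternating word of $y$. Every alternating word of length $k\le \ell-1$, with either first letter, is a block of consecutive letters of the word of $y$, starting at position $1$ or $2$. Every subword other than the whole word represents an element of length $<\ell$. So the elements below $y$ are $y$ and all elements of length $<\ell$, and their number is $1+2(\ell-1)+1=2\ell$. $\square$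

The integers separating $A_+$ from $b^{-1}svA_+$ correspond, via $b$, to those separating $bA_+=(j,j+1)$ from $svA_+=(-m-i-1,-m-i)$. These are $-m-i,\dots,j$, so $\ell(b^{-1}sv)=m+i+j+1$ and
$$|\{x\le b^{-1}sv\}|=2m+2(i+j+1).\tag{1}$$

Here is the form in which this will generalize. The orbit of the point $\lambda=m$ under $\{1,s\}$ spans the segment $[-m,m]$. If the root $\alpha$ has length $\sqrt2$ and $t=\langle x,\alpha\rangle$, this segment has Euclidean length $V=\sqrt2\,m$. So (1) reads $\sqrt2\cdot V+2(i+j+1)\cdot1$: a combination of the volumes of the faces of $\mathrm{conv}(W_{\mathrm f}\lambda)$ (the whole segment, and a vertex, of volume $1$), with coefficients that do not depend on $\lambda$.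

What changes when the line is replaced by an $n$-dimensional space? Two things.

First, length no longer determines the size of an interval. In the affine Weyl group of type $A_2$, with generators $s_0,s_1,s_2$, both $s_1s_2s_1$ and $s_0s_1s_2$ have length $3$. The first has the $6$ elements of $\langle s_1,s_2\rangle$ below it. The second has $8$ elements below it, since the $8$ subwords of a product of three distinct generators are distinct elements. So we must find the shape of the interval.

Second, in rank $n$ the coweight $\lambda$ has $n$ coordinates. A polynomial of degree $\le n$ in $n$ variables has $\binom{2n}{n}$ coefficients, while there are only $2^n$ types of faces. For $n=1$ these numbers agree. For $n=2$ they are $6$ and $4$, for $n=3$ they are $20$ and $8$. So polynomial dependence on $\lambda$ will not be enough.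

## 2. Alcoves, the elements $\Theta(a,\lambda,b,\sigma)$, and the theorem

**Roots and lattices.** Let $\Phi$ be an irreducible (finite, crystallographic) root system in a Euclidean space $V$ with $W_{\mathrm f}$-invariant inner product, $\Delta=\{\alpha_s\}_{s\in S_{\mathrm f}}$ its simple roots, $\theta$ its highest root, $W_{\mathrm f}$ its Weyl group with simple reflections $S_{\mathrm f}$ and longest element $w_0$, and $n=|S_{\mathrm f}|$. Put $\alpha^\vee=2\alpha/\langle\alpha,\alpha\rangle$. Let $Q^\vee=\bigoplus_s\mathbb Z\alpha_s^\vee$ be the coroot lattice, $\Lambda^\vee=\{x\in V:\langle x,\alpha\rangle\in\mathbb Z\ \forall\alpha\in\Phi\}$ the coweight lattice, $C^+=\{x:\langle x,\alpha_s\rangle\ge0\ \forall s\}$ the dominant chamber, and $(\Lambda^\vee)^+=\Lambda^\vee\cap C^+$. For $\mu\in\Lambda^\vee$ and $w\in W_{\mathrm f}$ we have $w\mu-\mu\in Q^\vee$ (true for simple reflections, hence in general).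

**Affine groups.** Let $t_\lambda$ be translation by $\lambda$. The group $W_{\mathrm{ext}}=\Lambda^\vee\rtimes W_{\mathrm f}$ acts on $V$ by affine maps. The affine Weyl group $W=Q^\vee\rtimes W_{\mathrm f}$ is a Coxeter group with generators $S=S_{\mathrm f}\cup\{s_0\}$, where $s_0$ is the reflection in $\{\langle x,\theta\rangle=1\}$. Put $H_{\alpha,k}=\{\langle x,\alpha\rangle=k\}$ and $s_{\alpha,k}(x)=x-(\langle x,\alpha\rangle-k)\alpha^\vee$, so that $s_{\alpha,k}=t_{k\alpha^\vee}s_\alpha$. These are the reflections of $W$. Let $A_+=\{x:\langle x,\alpha_s\rangle>0\ \forall s,\ \langle x,\theta\rangle<1\}$ be the fundamental alcove. $W$ acts simply transitively on alcoves. Let $\Omega$ be the stabilizer of $A_+$ in $W_{\mathrm{ext}}$. Then $W_{\mathrm{ext}}=W\rtimes\Omega$, and conjugation by each $\sigma\in\Omega$ is an automorphism of the Coxeter system $(W,S)$.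

**The intervals.** Let $\Pi=\{x:0\le\langle x,\alpha_s\rangle\le1\ \forall s\in S_{\mathrm f}\}$ and $\mathcal F=\{a\in W:aA_+\subset\Pi\}$. For example, in type $A_2$ the parallelogram $\Pi$ is cut by the single line $\langle x,\theta\rangle=1$ into $A_+$ and $s_0A_+$, so $\mathcal F=\{1,s_0\}$. Call $g\in W_{\mathrm{ext}}$ *dominant* if $gA_+\subset C^+$, and let $\mathcal D=\{a\in W:a\text{ dominant}\}\supset\mathcal F$. For $a,b\in\mathcal D$, $\lambda\in(\Lambda^\vee)^+$ and $\sigma\in\Omega$, let $v_{a,\lambda}\in W$ be the element with $v_{a,\lambda}A_+=\lambda+aA_+$ and put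
$$\Theta(a,\lambda,b,\sigma)=\sigma\,b^{-1}w_0v_{a,\lambda}\,\sigma^{-1},\qquad \mathcal I(a,\lambda,b,\sigma)=\{w\in W:w\le\Theta(a,\lambda,b,\sigma)\}.$$

**Face volumes.** For $J\subset S_{\mathrm f}$ let $W_J=\langle J\rangle$ and let $V_J(\lambda)$ be the $|J|$-dimensional volume of $\mathrm{conv}(W_J\lambda)$, with $V_\emptyset=1$. It is a face of the permutohedron $\mathrm{conv}(W_{\mathrm f}\lambda)$. Any fixed normalization may be used; another choice only rescales coefficients. For example, in type $A_3$ with root length $\sqrt2$ and $\lambda=x\varpi_1+y\varpi_2+z\varpi_3$, one has $V_{\{1\}}=\sqrt2x$, $V_{\{1,3\}}=2xz$ and $V_{\{1,2\}}=\frac{\sqrt3}2x^2+2\sqrt3xy+\frac{\sqrt3}2y^2$.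

The question, taken from Castillo, de la Fuente, Libedinsky and Plaza, "Paper BOAT" (arXiv:2504.04489, 2025), is whether for every irreducible $\Phi$ and all fixed $a,b\in\mathcal F$, $\sigma\in\Omega$ the size $|\mathcal I(a,\lambda,b,\sigma)|$ is a linear combination of the $V_J(\lambda)$, with unique coefficients independent of $\lambda$. The answer is yes, and the box condition on $a,b$ can be relaxed to dominance.

**Theorem 1.** Let $a,b\in\mathcal D$ (in particular $a,b\in\mathcal F$) and $\sigma\in\Omega$. There are unique $\mu_{J,a,b,\sigma}\in\mathbb R$ with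
$$|\mathcal I(a,\lambda,b,\sigma)|=\sum_{J\subset S_{\mathrm f}}\mu_{J,a,b,\sigma}V_J(\lambda)\qquad\text{for all }\lambda\in(\Lambda^\vee)^+.$$
They do not depend on $\sigma$.

Sections 3–8 prove this. Section 9 states and proves a refinement (Theorem 2), and Section 10 a structure theorem for all lower intervals (Theorem 3).

**Partial orders on $V$.** Put $Q_+=\sum_s\mathbb Z_{\ge0}\alpha_s^\vee$ and $R_+=\sum_s\mathbb R_{\ge0}\alpha_s^\vee$. As the $\alpha_s^\vee$ form a basis of $Q^\vee$, we have $R_+\cap Q^\vee=Q_+$, hence $uR_+\cap Q^\vee=uQ_+$ for $u\in W_{\mathrm f}$. Write $x\preceq_uy$ iff $y-x\in uR_+$. Since $w_0R_+=-R_+$, the order $\preceq_{uw_0}$ is the opposite of $\preceq_u$. We shall use constantly: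
$$\text{if }\kappa\in uC^+,\text{ then }x\preceq_u\kappa\text{ for all }x\in\mathrm{conv}(W_{\mathrm f}\kappa).\tag{2}$$
To prove it we may take $u=1$, and by convexity $x=w\kappa$. Induct on $\ell(w)$: if $w=w's$ with $\ell(w)=\ell(w')+1$, then $w'\alpha_s>0$ and $w\kappa=w'\kappa-\langle\kappa,\alpha_s\rangle w'\alpha_s^\vee$, so $\kappa-w\kappa=(\kappa-w'\kappa)+\langle\kappa,\alpha_s\rangle w'\alpha_s^\vee\in R_+$.

## 3. Bruhat order seen through hyperplanes

For an alcove $A$ and $\alpha\in\Phi$ let $k_\alpha(A)=\lfloor\langle x,\alpha\rangle\rfloor$ for any $x\in A$. For $\alpha\in\Phi^+$, $k_\alpha(A_+)=0$ and $k_{-\alpha}(A_+)=-1$. The number of hyperplanes $H_{\alpha,m}$, $m\in\mathbb Z$, that separate $A$ and $A'$ is $|k_\alpha(A)-k_\alpha(A')|$.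

Extend length and Bruhat order to $W_{\mathrm{ext}}=W\rtimes\Omega$: for $x,x'\in W$ and $\omega,\omega'\in\Omega$, put $\ell(x\omega)=\ell(x)$, and $x\omega\le x'\omega'$ iff $\omega=\omega'$ and $x\le x'$. Then $\ell(g)$ is the number of hyperplanes separating $A_+$ and $gA_+$. Write $I(g)=\{g':g'\le g\}$. Since conjugation by $\Omega$ preserves the Coxeter system, the following standard facts (Björner–Brenti, *Combinatorics of Coxeter Groups*, Ch. 2; Humphreys, *Reflection Groups and Coxeter Groups*, Chs. 4–5) hold in $W_{\mathrm{ext}}$.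

* (B1) For a reflection $r$ with hyperplane $H$: $rg<g$ if $H$ separates $A_+$ and $gA_+$, and $g<rg$ otherwise. These relations generate $\le$.
* (B2) Lifting: for $s\in S$ and $p\le q$ one has $\min(p,sp)\le\min(q,sq)$ and $\max(p,sp)\le\max(q,sq)$; likewise on the right.
* (B3) Subwords: if $\ell(gh)=\ell(g)+\ell(h)$, then $I(gh)=I(g)I(h)$.

**Lemma 1.** (a) If $g$ is dominant and $w\in W_{\mathrm f}$, then $\ell(wg)=\ell(w)+\ell(g)$. (b) If $gA_+\subset uC^+$ and $\mu\in\Lambda^\vee\cap uC^+$, then $\ell(t_\mu g)=\ell(t_\mu)+\ell(g)$. (c) If $b,g$ are dominant, then $\ell(b^{-1}w_0g)=\ell(b)+\ell(w_0)+\ell(g)$.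

*Proof.* (a) We count hyperplanes separating $w^{-1}A_+$ and $gA_+$. For every root, $|\langle x,\alpha\rangle|<1$ on $w^{-1}A_+$, so all hyperplanes separating $A_+$ from $w^{-1}A_+$ pass through $0$, and there are $\ell(w^{-1})=\ell(w)$ of them. Since $gA_+$ lies in the same chamber as $A_+$, the hyperplanes through $0$ separating $w^{-1}A_+$ and $gA_+$ are these $\ell(w)$, and none through $0$ separates $A_+$ from $gA_+$. Now let $\alpha\in\Phi^+$ and $m\ne0$. As $\langle\cdot,\alpha\rangle>0$ on $gA_+$ and $>-1$ on $w^{-1}A_+$ and $A_+$, no $H_{\alpha,m}$ with $m\le-1$ separates anything here. If $m\ge1$, both $w^{-1}A_+$ and $A_+$ lie in $\{\langle x,\alpha\rangle<m\}$, so $H_{\alpha,m}$ separates $w^{-1}A_+$ and $gA_+$ iff it separates $A_+$ and $gA_+$. These contribute $\ell(g)$.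

(b) The set $u\Phi^+$ contains exactly one root of each pair $\pm\alpha$. For $\beta\in u\Phi^+$,
$$k_\beta(t_\mu gA_+)-k_\beta(A_+)=\langle\mu,\beta\rangle+\bigl(k_\beta(gA_+)-k_\beta(A_+)\bigr),$$
and both summands are $\ge0$, because $k_\beta(gA_+)\ge0\ge k_\beta(A_+)$. Summing over $\beta$, the left side gives $\ell(t_\mu g)$ and the two summands give $\ell(t_\mu)$ and $\ell(g)$.

(c) We count hyperplanes separating $bA_+\subset C^+$ and $w_0gA_+\subset-C^+$. For $\alpha\in\Phi^+$ put $\alpha'=-w_0\alpha\in\Phi^+$. On $w_0gA_+$ the form $\alpha$ takes the values $-\langle x,\alpha'\rangle$ with $x\in gA_+$, so $k_\alpha(w_0gA_+)=-1-k_{\alpha'}(gA_+)$. The count for $\alpha$ is $k_\alpha(bA_+)+1+k_{\alpha'}(gA_+)$. Sum over $\Phi^+$; since $b,g$ are dominant, $\sum_{\alpha} k_\alpha(bA_+)=\ell(b)$ and $\sum_{\alpha} k_{\alpha'}(gA_+)=\ell(g)$, and $|\Phi^+|=\ell(w_0)$. $\square$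

**Lemma 2.** Let $c\in W$ and $g,g'\in W_{\mathrm{ext}}$. If $\ell(cg)=\ell(c)+\ell(g)$ and $cg\le cg'$, then $g\le g'$.

*Proof.* Induct on $\ell(c)$. Let $c=sc'$ with $\ell(c)=\ell(c')+1$. Then $\ell(c'g)\le\ell(c')+\ell(g)$ and $\ell(c'g)\ge\ell(cg)-1$, so $\ell(c'g)=\ell(c')+\ell(g)$ and $c'g<cg$. By (B2), $c'g=\min(cg,c'g)\le\min(cg',c'g')\le c'g'$. Apply induction to $c'$. $\square$

The next lemma bounds where the origin can go under elements of an interval.

**Lemma 3.** If $g'\le g$ in $W_{\mathrm{ext}}$, then $g'(0)\in\mathrm{conv}(W_{\mathrm f}g(0))$.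

*Proof.* The condition is transitive, so by (B1) we may take $g'=rg$ with $r=s_{\alpha,k}$, where the sign of $\alpha$ is chosen so that $A_+\subset\{\langle x,\alpha\rangle<k\}$ and $gA_+\subset\{\langle x,\alpha\rangle>k\}$. As $0\in\overline{A_+}$, $k\ge0$. Put $\nu=g(0)\in\overline{gA_+}$; then $\langle\nu,\alpha\rangle\ge k\ge0$. So $r\nu=\nu-(\langle\nu,\alpha\rangle-k)\alpha^\vee$ with $0\le\langle\nu,\alpha\rangle-k\le\langle\nu,\alpha\rangle$, which lies on the segment $[\nu,s_\alpha\nu]$. $\square$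

We also need a way to prove that elements are comparable. The plan is to replace Bruhat order by an order that only looks in the directions of one chamber.

**Definition.** For $u\in W_{\mathrm f}$ write $g\to_urg$ if $r=s_{\alpha,k}$ with $\alpha\in u\Phi^+$ and $gA_+\subset\{\langle x,\alpha\rangle<k\}$. Let $\le_u$ be the reflexive transitive closure of $\to_u$.

In type $A_1$ with $u=1$, $g\to_1rg$ means that the alcove is reflected to the right, wherever it was; Bruhat order instead asks that it move away from $A_+$. The two agree on the right half-line. Part (c) below is the general version of this.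

**Lemma 4.** (a) If $\xi\in uQ_+$, then $g\le_ut_\xi g$ for every $g\in W_{\mathrm{ext}}$. (b) If $g\le_ug'$, then $t_\mu g\le t_\mu g'$ for all sufficiently deep $\mu\in Q^\vee\cap uC^+$, that is, when all $\langle\mu,u\alpha_s\rangle$ are large. (c) If $g\le_ug'$ and $gA_+\subset uC^+$, then $g\le g'$.

*Proof.* (a) It suffices to take $\xi=\beta^\vee$ with $\beta=u\alpha_s$. Let $k=k_\beta(gA_+)$. From $s_{\beta,k}=t_{k\beta^\vee}s_\beta$ we get $s_{\beta,k+2}s_{\beta,k+1}=t_{(k+2)\beta^\vee}t_{-(k+1)\beta^\vee}=t_{\beta^\vee}$. The alcove $gA_+$ lies in $\{k<\langle x,\beta\rangle<k+1\}$; the first reflection takes it to $\{k+1<\langle x,\beta\rangle<k+2\}$ and the second to $\{k+2<\langle x,\beta\rangle<k+3\}$. So both steps are $\to_u$.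

(b) Let $g=g_0\to_u\cdots\to_ug_l=g'$ with $g_i=s_{\beta_i,k_i}g_{i-1}$. Then $t_\mu g_i=s_{\beta_i,k_i'}t_\mu g_{i-1}$ with $k_i'=k_i+\langle\mu,\beta_i\rangle$. For $\mu$ deep, all $k_i'\ge1$. Then $A_+$ lies in $\{\langle x,\beta_i\rangle<k_i'\}$, and so does $t_\mu g_{i-1}A_+$. By (B1), $t_\mu g_{i-1}<t_\mu g_i$.

(c) Take $\mu$ as in (b) (large multiples of $u$ applied to the sum of the positive coroots are deep). By Lemma 1(b), $\ell(t_\mu g)=\ell(t_\mu)+\ell(g)$, and $t_\mu g\le t_\mu g'$. Lemma 2 with $c=t_\mu\in W$ gives $g\le g'$. $\square$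

## 4. The interval below $w_0t_\lambda$

Put $P_\lambda=(\lambda+Q^\vee)\cap\mathrm{conv}(W_{\mathrm f}\lambda)$. It is $W_{\mathrm f}$-stable and contains $W_{\mathrm f}\lambda$. The next result settles the shape of the interval for $a=b=\mathrm{id}$.

**Proposition 5.** For $\lambda\in(\Lambda^\vee)^+$,
$$I(w_0t_\lambda)=\bigcup_{\mu\in P_\lambda}t_\mu W_{\mathrm f}.\tag{3}$$

*Proof.* **Step 1.** We show that $I(w_0t_\lambda)$ is stable under $W_{\mathrm f}$ on both sides. By (B2) it is enough that $sw_0t_\lambda<w_0t_\lambda$ and $w_0t_\lambda s<w_0t_\lambda$ for $s\in S_{\mathrm f}$: if $p\le q$ and $sq<q$, then $sp\le\max(p,sp)\le\max(q,sq)=q$, and likewise on the right. As $t_\lambda$ is dominant, Lemma 1(a) gives $\ell(w_0t_\lambda)=\ell(w_0)+\ell(t_\lambda)$ and $\ell(sw_0t_\lambda)=\ell(w_0)-1+\ell(t_\lambda)$. On the right, if $\langle\lambda,\alpha_s\rangle=0$, then $w_0t_\lambda s=(w_0s)t_\lambda$ has length $\ell(w_0)-1+\ell(t_\lambda)$. If $\langle\lambda,\alpha_s\rangle\ge1$, then among $\alpha\in\Phi^+$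 the number $k_\alpha(sA_+)$ is $-1$ for $\alpha=\alpha_s$ and $0$ otherwise; so $k_\alpha(\lambda+sA_+)\ge0$ for all $\alpha\in\Phi^+$, meaning that $t_\lambda s$ is dominant, and $\ell(t_\lambda s)=\ell(t_\lambda)-1$. By Lemma 1(a), $\ell(w_0t_\lambda s)=\ell(w_0)+\ell(t_\lambda)-1$.

**Step 2.** We translate stability into a set of points. The interval lies in the coset $Wt_\lambda$, whose elements are the $t_\mu w$ with $\mu\in\lambda+Q^\vee$, $w\in W_{\mathrm f}$. Right stability gives $I(w_0t_\lambda)=\bigcup_{\mu\in P'}t_\mu W_{\mathrm f}$ for some $P'\subset\lambda+Q^\vee$; left stability and $wt_\mu W_{\mathrm f}=t_{w\mu}W_{\mathrm f}$ make $P'$ stable under $W_{\mathrm f}$. By Lemma 3, $P'\subset P_\lambda$.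

**Step 3.** We show $P_\lambda\subset P'$. Both are $W_{\mathrm f}$-stable, so let $\mu\in P_\lambda$ be dominant. By (2), $\lambda-\mu\in R_+\cap Q^\vee=Q_+$. By Lemma 4(a), $t_\mu\le_1t_\lambda$. As $t_\mu A_+\subset C^+$, Lemma 4(c) gives $t_\mu\le t_\lambda$, and $t_\lambda\le w_0t_\lambda$ by (B3). So $\mu\in P'$. $\square$

For $a=b=\sigma=\mathrm{id}$ the element $\Theta$ differs from $w_0t_\lambda$ by right multiplication by an element of $\Omega$ (details in Section 5), so the interval has $|W_{\mathrm f}|\cdot|P_\lambda|$ elements.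

**Type $A_2$ by hand.** Let $\lambda=x\varpi_1+y\varpi_2$, root length $\sqrt2$. Adding a constant vector, write $\lambda=(x+y,y,0)$; then $W_{\mathrm f}=S_3$ permutes coordinates and $Q^\vee$ is the set of integer vectors with sum $0$. The hull of the permutations of $(x+y,y,0)$ is
$$\{(p,c,q):p+c+q=x+2y,\ 0\le p,c,q\le x+y\}.$$
For $x,y>0$ each of the six lines "one coordinate equals $0$ or $x+y$" contains a side. If $y=0$ or $x=0$ the hull is a triangle with sides on three of these lines, and the other three inequalities follow. For fixed $c$, the integer $p$ runs from $\max(0,y-c)$ to $\min(x+y,x+2y-c)$. This gives $x+c+1$ points if $0\le c\le y$ and $x+2y-c+1$ points if $y\le c\le x+y$. Summing,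
$$|P_\lambda|=(y+1)(x+1)+\tfrac{y(y+1)}2+x(x+y+1)-\tfrac{x(x+1)}2=\tfrac12(x^2+4xy+y^2)+\tfrac32(x+y)+1.\tag{4}$$
The hexagon is an equilateral triangle of side $\sqrt2(x+2y)$ with three corner triangles of side $\sqrt2y$ removed, so $V_{\{1,2\}}=\frac{\sqrt3}2\bigl((x+2y)^2-3y^2\bigr)=\frac{\sqrt3}2(x^2+4xy+y^2)$. With $V_{\{1\}}=\sqrt2x$ and $V_{\{2\}}=\sqrt2y$,
$$|\mathcal I(\mathrm{id},\lambda,\mathrm{id},\sigma)|=6|P_\lambda|=2\sqrt3\,V_{\{1,2\}}+\tfrac9{\sqrt2}\bigl(V_{\{1\}}+V_{\{2\}}\bigr)+6.$$
The ratio $1:4:1$ of the quadratic coefficients is what Theorem 1 forces in this type.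

## 5. General $a,b$: translates of $P_\lambda$ and the danger of holes

**Reduction and factorization.** The purpose here is to express the interval for general $a,b\in\mathcal D$ through $P_\lambda$. Conjugation by $\sigma$ preserves $\le$, so $|\mathcal I(a,\lambda,b,\sigma)|$ does not depend on $\sigma$. Let $\sigma=\mathrm{id}$ and $\Theta=b^{-1}w_0v_{a,\lambda}$. Define $\omega_\lambda\in\Omega$ by $t_\lambda\in W\omega_\lambda$. As $W$ is normal, $t_\lambda a\in W\omega_\lambda$, and since $v_{a,\lambda}A_+=t_\lambda aA_+$ we get $t_\lambda a=v_{a,\lambda}\omega_\lambda$. Hence $\Theta\omega_\lambda=b^{-1}w_0t_\lambda a$ and $I(\Theta)\omega_\lambda=I(b^{-1}w_0t_\lambda a)$.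

By Lemma 1(b) with $u=1$, $\ell(t_\lambda a)=\ell(t_\lambda)+\ell(a)$, and $t_\lambda a$ is dominant. By Lemma 1(c) and then (a),
$$\ell(b^{-1}w_0t_\lambda a)=\ell(b)+\ell(w_0)+\ell(t_\lambda)+\ell(a)=\ell(b^{-1})+\ell(w_0t_\lambda)+\ell(a).$$
By (B3), used twice, and Proposition 5,
$$I(\Theta)\omega_\lambda=I(b^{-1})\,I(w_0t_\lambda)\,I(a)=\bigcup_{x\le b^{-1},\ \mu\in P_\lambda,\ z\le a}x\,t_\mu W_{\mathrm f}\,z.\tag{5}$$

For $z\in W$ put $N(z)=\{x(0):x\le z\}\subset Q^\vee$, a finite set containing $0$. For example $N(s_0)=\{0,\theta^\vee\}$. In (5) write $x=t_\nu p$ with $\nu=x(0)$ and $z^{-1}=t_\kappa q$ with $\kappa=z^{-1}(0)$, where $p,q\in W_{\mathrm f}$. Then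
$$xt_\mu W_{\mathrm f}z=t_{\nu+p\mu}\,pW_{\mathrm f}q^{-1}\,t_{-\kappa}=t_{\nu+p\mu}W_{\mathrm f}t_{-\kappa}=\{t_{\nu+p\mu-w\kappa}w:w\in W_{\mathrm f}\}.$$
Since $P_\lambda$ is $W_{\mathrm f}$-stable, $p\mu$ runs over all of $P_\lambda$; and $z\le a$ iff $z^{-1}\le a^{-1}$. So
$$I(\Theta)\omega_\lambda=\{t_yw:w\in W_{\mathrm f},\,y\in Y_w\},\quad Y_w=P_\lambda+N(b^{-1})-wN(a^{-1}),\quad|\mathcal I(a,\lambda,b,\sigma)|=\sum_{w\in W_{\mathrm f}}|Y_w|.\tag{6}$$

**Type $A_2$, $a=s_0$, $b=1$.** Here $Y_w=P_\lambda\cup(P_\lambda-w\theta^\vee)$. Each line in direction $w\theta^\vee$ that meets $P_\lambda$ meets it in consecutive lattice points, so the union has one extra point per line. In the coordinates of Section 4 these lines fix one coordinate, which takes the $x+y+1$ values $0,\dots,x+y$, each of which occurs. So, by (4),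
$$|\mathcal I|=6\bigl(|P_\lambda|+x+y+1\bigr)=2\sqrt3\,V_{\{1,2\}}+\tfrac{15}{\sqrt2}\bigl(V_{\{1\}}+V_{\{2\}}\bigr)+12.$$

**Where the direct count stops.** The sensible next move is to treat $Y_w$ as a union of finitely many translates of $P_\lambda$ and use inclusion–exclusion. For an arbitrary finite set $F$ of translations this cannot give a formula of the desired kind. In type $A_1$ with $\lambda=m$, $P_\lambda$ consists of $m+1$ points spaced by $\alpha^\vee$. For $F=\{0,k\alpha^\vee\}$ with $k\ge2$ we get $|P_\lambda+F|=(m+1)+\min(k,m+1)$, which is not a polynomial in $m\ge0$. The trouble is the gap in $F$. Knowing that each summand of $Y_w$ is without gaps would not be enough either: in type $C_2$, where $Q^\vee=\mathbb Z^2$ contains the coroots $e_1\pm e_2$, the sets $\{0,e_1+e_2\}$ and $\{0,e_1-e_2\}$ are each the set of all lattice points of a segment, but their sum $\{0,e_1+e_2,e_1-e_2,2e_1\}$ misses the lattice point $e_1$ of its hull.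

So we have to show that $Y_w$ is the set of all points of $\lambda+Q^\vee$ in its convex hull, and the proof must use the Bruhat order on the whole of (6), not the three summands one at a time.

Lemma 4 suggests how. Let $y\in\lambda+Q^\vee$ be in the hull of $Y_w$ and put $x=t_yw$. The alcove $xA_+$ lies in some chamber $uC^+$. If $m\in Y_w$ satisfies $m-y\in uQ_+$, then $x\le_ut_mw$ by Lemma 4(a), hence $x\le t_mw$ by Lemma 4(c), hence $y\in Y_w$ because the interval is a lower set. Such an $m$ exists at once if $Y_w$ has a greatest element for $\preceq_u$. Finite sets need not have one: in type $A_2$, $\{\alpha_1^\vee,\alpha_2^\vee\}$ has no $\preceq_1$-greatest element. But $\{0,\theta^\vee\}$ has one for every $\preceq_u$, because every coroot lies in $uR_+$ or in $-uR_+$. We now show that this is so for every $N(z)$.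

## 6. Greatest elements in every chamber direction

By Lemma 3, a Bruhat-greatest element pins down all images of the origin: if $x\le x_0$ and $x_0(0)\in uC^+$, then $x(0)\preceq_ux_0(0)$ by (2). The set $I(z)$ has the greatest element $z$, but $z(0)$ lies in just one or a few chambers. The way out is to translate $I(z)$ far into $uC^+$. The translated set is no longer a Bruhat interval, but it still has a greatest element.

**Lemma 6.** For $c,z\in W$ the set $cI(z)$ has a greatest element in Bruhat order.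

*Proof.* Induct on $\ell(c)$; for $c=1$ it is $z$. Let $c=sc'$ with $sc'>c'$, and let $m=c'x_0$, $x_0\le z$, be the greatest element of $c'I(z)$. Every element of $cI(z)$ is $sp$ with $p\in c'I(z)$, $p\le m$, and by (B2) $sp\le\max(p,sp)\le\max(m,sm)$. So it suffices to find $\max(m,sm)$ in $cI(z)$.

If $sm>m$, then $\max(m,sm)=sm=cx_0\in cI(z)$.

Suppose $sm<m$. Let $H_s$ be the hyperplane of $s$, $H=c'^{-1}H_s$, and $r=c'^{-1}sc'$, the reflection in $H$. Since $sc'>c'$, $H_s$ does not separate $A_+$ and $c'A_+$; applying $c'^{-1}$, $H$ does not separate $c'^{-1}A_+$ and $A_+$. Since $sm<m$, $H_s$ separates $A_+$ and $c'x_0A_+$, so $H$ separates $c'^{-1}A_+$ and $x_0A_+$. Hence $H$ separates $A_+$ and $x_0A_+$, and $rx_0<x_0\le z$ by (B1). Now $c(rx_0)=sc'\,c'^{-1}sc'\,x_0=c'x_0=m$, so $m=\max(m,sm)$ lies in $cI(z)$. $\square$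

**Lemma 7.** For $z\in W$ and $u\in W_{\mathrm f}$, the set $N(z)$ has a $\preceq_u$-greatest element and a $\preceq_u$-least element.

*Proof.* Choose $\mu\in Q^\vee$ with $\mu+N(z)\subset uC^+$. Let $t_\mu x_0$, $x_0\le z$, be the greatest element of $t_\mu I(z)$ (Lemma 6). For $x\le z$, Lemma 3 gives $\mu+x(0)\in\mathrm{conv}\bigl(W_{\mathrm f}(\mu+x_0(0))\bigr)$. As $\mu+x_0(0)\in uC^+$, (2) gives $\mu+x(0)\preceq_u\mu+x_0(0)$, that is, $x(0)\preceq_ux_0(0)$. For the least element replace $u$ by $uw_0$. $\square$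

**Proposition 8.** (i) For every $u\in W_{\mathrm f}$, the set $Y_w$ has a $\preceq_u$-greatest element $m_u=u\lambda+e_u^w$. Here $e_u^w\in Q^\vee$ is the $\preceq_u$-greatest element of $N(b^{-1})-wN(a^{-1})$ and is independent of $\lambda$. (ii) $Y_w=(\lambda+Q^\vee)\cap K_w$ with
$$K_w=\mathrm{conv}(Y_w)=\mathrm{conv}(W_{\mathrm f}\lambda)+\mathrm{conv}N(b^{-1})-w\,\mathrm{conv}N(a^{-1}).$$

*Proof.* (i) We find the greatest element of each summand and add. For $P_\lambda$ it is $u\lambda$, by (2) applied to $\kappa=u\lambda\in uC^+$. For $N(b^{-1})$ it exists by Lemma 7. For $-wN(a^{-1})$: $-w\kappa'\preceq_u-w\kappa$ means $\kappa'-\kappa\in w^{-1}uR_+$, so the greatest element is $-w\kappa$, with $\kappa$ the $\preceq_{w^{-1}u}$-least element of $N(a^{-1})$, which exists by Lemma 7.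

(ii) Convex hulls commute with Minkowski sums and $\mathrm{conv}(P_\lambda)=\mathrm{conv}(W_{\mathrm f}\lambda)$, which gives the formula for $K_w$. Clearly $Y_w\subset(\lambda+Q^\vee)\cap K_w$. Conversely let $y\in(\lambda+Q^\vee)\cap K_w$. By (i), $Y_w$ lies in the convex set $m_u-uR_+$, so $K_w$ does too, and $m_u-y\in uR_+\cap Q^\vee=uQ_+$ for all $u\in W_{\mathrm f}$. Let $x=t_yw$ and choose $u$ with $xA_+\subset uC^+$. By Lemma 4(a), $x\le_ut_{m_u-y}x=t_{m_u}w$, and by Lemma 4(c), $x\le t_{m_u}w$. Since $m_u\in Y_w$, the element $t_{m_u}w$ lies in $I(\Theta)\omega_\lambda$, which is a lower set. So $x$ lies in it, that is, $y\in Y_w$. $\square$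

The combinatorial half is done: $|\mathcal I|=\sum_w|(\lambda+Q^\vee)\cap K_w|$, where $K_w$ is the permutohedron of $\lambda$ plus a fixed polytope.

## 7. Lattice points and the fan of Weyl chambers

**The toric variety.** Let $\mathsf N=\{\varphi\in V:\langle\varphi,\alpha_s^\vee\rangle\in\mathbb Z\ \forall s\}$ be the weight lattice, with basis the fundamental weights $\varpi_s$ ($\langle\alpha_t^\vee,\varpi_s\rangle=\delta_{st}$). It is dual to $\mathsf M=Q^\vee$. The chamber $C^+$ is the simplicial cone spanned by the $\varpi_s$. The chambers $-uC^+$ and their faces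
$$\tau_{u,T}=-u\,\mathrm{cone}(\varpi_s:s\in T)\qquad(u\in W_{\mathrm f},\ T\subset S_{\mathrm f})$$
form a fan in $V$. It is complete because chambers cover $V$, and smooth because each $(u\varpi_s)_s$ is a basis of $\mathsf N$. We say that $\tau_{u,T}$ has *type* $J=S_{\mathrm f}\setminus T$. This is well defined, because two $W_{\mathrm f}$-conjugate points of $C^+$ coincide. Let $X$ be the corresponding smooth complete toric variety. Its primitive ray generators are $v_\rho=-\varphi_\rho$, with $\varphi_\rho$ running over $\bigcup_sW_{\mathrm f}\varpi_s$. In type $A_1$ there are two rays and $X=\mathbb P^1$. In type $A_2$ there are six rays, three of type $\{2\}$ (from $W_{\mathrm f}\varpi_1$) and three of type $\{1\}$.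

**Facts used** (Fulton, *Introduction to Toric Varieties*, §§3.1, 3.3–3.5, 5.1–5.3). Let $Z$ be the smooth complete toric variety of a fan with ray generators $v_\rho$ in a lattice with dual $M$, and $D=\sum_\rho a_\rho D_\rho$ a torus-invariant divisor. Let $\psi_D$ be the function, linear on cones, with $\psi_D(v_\rho)=-a_\rho$; on each maximal cone it is given by an element of $M$. Put $P_D=\{x:\langle x,v_\rho\rangle\ge-a_\rho\ \forall\rho\}$.

* (F1) If $\psi_D$ is concave, then $\mathcal O(D)$ is globally generated, $h^0(\mathcal O(D))=|P_D\cap M|$, $h^i(\mathcal O(D))=0$ for $i>0$, and $\int_ZD^{\dim Z}=(\dim Z)!\,\mathrm{vol}_M(P_D)$, where $M$ has covolume $1$ for $\mathrm{vol}_M$.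
* (F2) $H^*(Z;\mathbb Q)$ is spanned by the classes $[V(\tau)]$ of orbit closures, where $V(\tau)$ has codimension $\dim\tau$. $V(\tau)$ is the smooth complete toric variety of the quotient fan $\{\bar\sigma:\sigma\supset\tau\}$ in $\mathsf N_{\mathbb R}/\mathbb R\tau$ ($\mathsf N$ the lattice of the fan), with character lattice $\tau^\perp\cap M$. For a ray $\rho\not\subset\tau$, $D_\rho$ meets $V(\tau)$ transversally in the invariant divisor of $\bar\rho$ if $\rho+\tau$ is a cone of the fan, and $D_\rho\cap V(\tau)=\emptyset$ otherwise. Divisors $D,D'$ for which $\psi_D-\psi_{D'}$ is a linear form in $M$ are linearly equivalent.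
* (F3) Hirzebruch–Riemann–Roch: $\sum_i(-1)^ih^i(\mathcal O(D))=\int_Ze^D\,\mathrm{td}(Z)$.

For $X=\mathbb P^1$ in type $A_1$, with $D=a_+D_++a_-D_-$ and $a_\pm$ at $\varphi=\pm\varpi$: $P_D\cap\mathsf M=\{k\alpha^\vee:-a_-\le k\le a_+\}$, and if $a_++a_-\ge0$ both sides of (F3) equal $a_++a_-+1$, since $\mathrm{td}(\mathbb P^1)=1+[\mathrm{pt}]$.

**Step 1.** We turn lattice point counts into integrals over the one variety $X$.

**Definition.** A polytope $K\subset V$ is *adapted* if there are points $m_u\in\mathsf M\cap K$ ($u\in W_{\mathrm f}$) with $h_K(\varphi):=\max_K\langle\cdot,\varphi\rangle=\langle m_u,\varphi\rangle$ for all $\varphi\in uC^+$. Put $D_K=\sum_\rho h_K(\varphi_\rho)D_\rho$.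

For example, if a finite set $Y\subset\mathsf M$ has a $\preceq_u$-greatest element $m_u$ for each $u$, then $\mathrm{conv}(Y)$ is adapted with these points, because $\langle uR_+,uC^+\rangle\ge0$.

Let $K$ be adapted. The function $v\mapsto-h_K(-v)=\min_K\langle\cdot,v\rangle$ equals $\langle m_u,v\rangle$ on $-uC^+$ and has the value $-h_K(\varphi_\rho)$ at $v_\rho$. So it is $\psi_{D_K}$, and it is concave, being a minimum of linear forms. Moreover $P_{D_K}=\{x:\langle x,\varphi_\rho\rangle\le h_K(\varphi_\rho)\ \forall\rho\}$ equals $K$: clearly $K\subset P_{D_K}$, and if $x\in P_{D_K}$ and $\varphi=\sum_sc_su\varpi_s$ with $c_s\ge0$, then $\langle x,\varphi\rangle\le\sum_sc_s\langle m_u,u\varpi_s\rangle=h_K(\varphi)$; as this holds for all $\varphi\in V$, $x\in K$. By (F1) and (F3),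
$$|K\cap\mathsf M|=\int_Xe^{D_K}\,\mathrm{td}(X)\qquad\text{for }K\text{ adapted}.\tag{7}$$

Now let $\lambda\in(\Lambda^\vee)^+$. The polytope $\mathrm{conv}(W_{\mathrm f}\lambda)-\lambda$ is adapted with points $u\lambda-\lambda\in Q^\vee$, by (2). Let $D_\lambda$ be its divisor. The polytope $M_w=\mathrm{conv}N(b^{-1})-w\,\mathrm{conv}N(a^{-1})$ is adapted with points $e_u^w$, by Proposition 8(i). Let $E_w$ be its divisor; it is independent of $\lambda$. Support functions add under Minkowski sums, so $K_w-\lambda$ is adapted with points $u\lambda-\lambda+e_u^w$ and divisor $D_\lambda+E_w$. By Proposition 8(ii) and (7),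
$$|Y_w|=|(K_w-\lambda)\cap Q^\vee|=\int_Xe^{D_\lambda}\beta_w,\qquad\beta_w=e^{E_w}\mathrm{td}(X)\in H^*(X;\mathbb Q)\ \text{independent of }\lambda.\tag{8}$$

**Why expanding $e^{D_\lambda}$ is not enough.** The coefficients of $D_\lambda$ are linear in $\lambda$: they are $\langle u\lambda-\lambda,\varphi_\rho\rangle$ for $\varphi_\rho\in uC^+$. So (8) shows that $|Y_w|$ is a polynomial of degree $\le n$ in the coordinates of $\lambda$. That leaves $\binom{2n}n$ coefficients, with no reason visible yet why they should fit the $2^n$ functions $V_J$. The remedy is to expand the other factor. By (F2),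
$$\beta_w=\sum_\tau q_{w,\tau}[V(\tau)],\qquad q_{w,\tau}\in\mathbb Q\ \text{independent of }\lambda,\tag{9}$$
and what remains is to integrate $e^{D_\lambda}$ over an orbit closure. On $V(\tau)$ the divisor $D_\lambda$ remembers only one face of the permutohedron, and $W_{\mathrm f}$-symmetry makes its volume depend only on the type of $\tau$.

**Step 2.** We compute these integrals. Let $c_J$ be the covolume of $\bigoplus_{s\in J}\mathbb Z\alpha_s^\vee$ in its span, with $c_\emptyset=1$, and use Euclidean volumes.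

**Lemma 9.** For $\tau=\tau_{u,T}$ and $J=S_{\mathrm f}\setminus T$: $\int_Xe^{D_\lambda}[V(\tau)]=V_J(\lambda)/c_J$ for all $\lambda\in(\Lambda^\vee)^+$.

*Proof.* Let $d=|J|=\dim V(\tau)$. The cone $\tau$ spans the space spanned by $u\varpi_s$, $s\in T$, so the character lattice of $V(\tau)$ is $\tau^\perp\cap Q^\vee=u\bigoplus_{s\in J}\mathbb Z\alpha_s^\vee$, of covolume $c_J$.

First we move $D_\lambda$ so that it can be restricted to $V(\tau)$. The polytope $\mathrm{conv}(W_{\mathrm f}\lambda)-u\lambda$ is adapted with points $u'\lambda-u\lambda$ ($u'\in W_{\mathrm f}$). Let $D'=\sum_\rho a'_\rho D_\rho$ be its divisor and $\psi=\psi_{D'}$. Then $\psi=\langle u'\lambda-u\lambda,\cdot\rangle$ on $-u'C^+$, and $\psi_{D_\lambda}-\psi=\langle u\lambda-\lambda,\cdot\rangle$ with $u\lambda-\lambda\in Q^\vee$, so $D'$ is linearly equivalent to $D_\lambda$. Since $\psi=0$ on $-uC^+\supset\tau$, we have $a'_\rho=0$ for $\rho\subset\tau$. By (F2), $D_\lambda|_{V(\tau)}$ is linearly equivalent to the invariant divisor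 $\bar D$ on $V(\tau)$ with coefficient $a'_\rho$ at $\bar\rho$, for $\rho\not\subset\tau$ with $\rho+\tau$ a cone.

Next we find $\psi_{\bar D}$. If $-u'C^+\supset\tau$, the form $u'\lambda-u\lambda$ equals $\psi$ on $-u'C^+$, hence vanishes on $\tau$. So it lies in $\tau^\perp\cap Q^\vee$, and $\psi_{\bar D}$ equals it on the image of $-u'C^+$. Let $\bar v$ be in this image and lift it to $v\in-u'C^+$. Since $\psi=\min_{u''\in W_{\mathrm f}}\langle u''\lambda-u\lambda,\cdot\rangle$, we get $\psi_{\bar D}(\bar v)=\psi(v)\le\langle u''\lambda-u\lambda,\bar v\rangle$ for all $u''$ with $-u''C^+\supset\tau$. So $\psi_{\bar D}$ is the minimum of the forms $u''\lambda-u\lambda$ with $-u''C^+\supset\tau$. In particular it is concave, and as in Step 1 $P_{\bar D}=\mathrm{conv}\{u''\lambda:-u''C^+\supset\tau\}-u\lambda$: the inequalities at the ray generators imply $\langle x,\bar v\rangle\ge\psi_{\bar D}(\bar v)$ for all $\bar v$, because $\psi_{\bar D}$ is linear on cones.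

Now we identify these $u''$. We have $-u''C^+\supset\tau_{u,T}$ iff $u''^{-1}u\varpi_s\in C^+$ for all $s\in T$, iff $u''^{-1}u$ fixes every $\varpi_s$, $s\in T$ (two conjugate points of $C^+$ coincide). The common stabilizer of these weights is generated by the simple reflections that fix them, so it is $W_J$. Hence the condition is $u''\in uW_J$, and $P_{\bar D}=u\,\mathrm{conv}(W_J\lambda)-u\lambda$, whose $d$-dimensional Euclidean volume is $V_J(\lambda)$ ($0$ if its dimension is smaller than $d$). By (F1) on $V(\tau)$,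
$$\int_Xe^{D_\lambda}[V(\tau)]=\frac1{d!}\int_{V(\tau)}\bar D^{\,d}=\frac{V_J(\lambda)}{c_J}.\qquad\square$$

**Step 3.** We collect terms. From (8), (9), Lemma 9 and (6), for all $\lambda\in(\Lambda^\vee)^+$,
$$|Y_w|=\sum_J\mu_J^wV_J(\lambda),\quad\mu_J^w=\frac1{c_J}\sum_{\tau\text{ of type }J}q_{w,\tau},\qquad|\mathcal I(a,\lambda,b,\sigma)|=\sum_J\Bigl(\sum_{w\in W_{\mathrm f}}\mu_J^w\Bigr)V_J(\lambda).\tag{10}$$
This proves existence in Theorem 1, with coefficients independent of $\sigma$.

## 8. Linear independence of the face volumes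

Uniqueness needs that the $V_J$ are linearly independent as functions on $(\Lambda^\vee)^+$. Write $\lambda=\sum_sm_s\varpi_s^\vee$ with $\varpi_s^\vee$ the fundamental coweights; $(\Lambda^\vee)^+$ corresponds to $m\in\mathbb Z_{\ge0}^n$. We use mixed volumes: for polytopes $K_1,\dots,K_d$ in a $d$-dimensional space, $\mathrm{vol}(\sum_it_iK_i)$ is a homogeneous polynomial of degree $d$ in $t_i\ge0$, and its coefficient at $t_1\cdots t_d$ is $d!$ times the mixed volume of the $K_i$, which is monotone under inclusion and unchanged by translations of the $K_i$. For segments $K_i=[0,v_i]$ that coefficient is $|\det(v_1,\dots,v_d)|$.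

**Lemma 10.** $V_J$ is a homogeneous polynomial of degree $|J|$ in the $m_s$, $s\in J$, and its coefficient at $m^J:=\prod_{s\in J}m_s$ is positive. The $V_J$, $J\subset S_{\mathrm f}$, are linearly independent polynomials.

*Proof.* Let $\lambda$ be dominant, $\varphi\in V$, and let $\varphi'$ be the $W_J$-conjugate of $\varphi$ with $\langle\varphi',\alpha_s\rangle\ge0$ for $s\in J$. For $w\in W_J$, the argument for (2) gives $\lambda-w\lambda\in\sum_{s\in J}\mathbb R_{\ge0}\alpha_s^\vee$, so $\langle w\lambda,\varphi'\rangle\le\langle\lambda,\varphi'\rangle$. Hence the support function of $\mathrm{conv}(W_J\lambda)$ at $\varphi$ is $\langle\lambda,\varphi'\rangle$, which is linear in $\lambda$. Therefore $\mathrm{conv}(W_J\lambda)=\sum_sm_s\,\mathrm{conv}(W_J\varpi_s^\vee)$. For $s\notin J$ the summand is a point, as $W_J$ fixes $\varpi_s^\vee$. So $V_J$ is homogeneous of degree $|J|$ in the $m_s$, $s\in J$, and the coefficient of $m^J$ is $|J|!$ times the mixed volume of the $\mathrm{conv}(W_J\varpi_s^\vee)$,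 $s\in J$. These contain the segments $[\varpi_s^\vee,s\varpi_s^\vee]$, whose directions $\alpha_s^\vee$ are linearly independent, so by monotonicity the coefficient is positive.

If $m^J$ occurs in $V_{J'}$, then $J\subset J'$ and $|J|=|J'|$, so $J'=J$. So in a relation $\sum_J\mu_JV_J=0$ the coefficient of $m^J$ is $\mu_J$ times a positive number, and $\mu_J=0$. $\square$

A polynomial vanishing on $\mathbb Z_{\ge0}^n$ is $0$. By Lemma 10 the coefficients $\mu_J$, and likewise the $\mu_J^w$, are unique. This completes the proof of Theorem 1; in particular the statement in question is true for every irreducible $\Phi$. $\blacksquare$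

## 9. The constant, top and next-to-top coefficients

**Theorem 2.** Let $a,b\in\mathcal D$, $\sigma=\mathrm{id}$, $\Theta=\Theta(a,\lambda,b,\mathrm{id})$, and let $\omega_\lambda\in\Omega$ be defined by $t_\lambda\in W\omega_\lambda$. Then
$$I(\Theta)\,\omega_\lambda=\{t_yw:w\in W_{\mathrm f},\ y\in Y_w\},\qquad Y_w=P_\lambda+N(b^{-1})-wN(a^{-1})=(\lambda+Q^\vee)\cap K_w,$$
with $K_w=\mathrm{conv}(W_{\mathrm f}\lambda)+\mathrm{conv}N(b^{-1})-w\,\mathrm{conv}N(a^{-1})$. For each $w$, $|Y_w|=\sum_J\mu_J^wV_J(\lambda)$ for all $\lambda\in(\Lambda^\vee)^+$, with $\mu_J^w$ independent of $\lambda$, and $\mu_J=\sum_w\mu_J^w$. With Euclidean volumes, $\mu_\emptyset=|I(b^{-1}w_0a)|$, $\mu_{S_{\mathrm f}}=|W_{\mathrm f}|/c_{S_{\mathrm f}}$, and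
$$\mu_{S_{\mathrm f}\setminus\{s\}}=\frac{|W_{\mathrm f}|}{c_{S_{\mathrm f}\setminus\{s\}}}\sum_{\varphi\in W_{\mathrm f}\varpi_s}\Bigl(\tfrac12+\max_{\nu\in N(b^{-1})}\langle\nu,\varphi\rangle+\max_{\kappa\in N(a^{-1})}\langle-\kappa,\varphi\rangle\Bigr)>0.\tag{11}$$

*Proof.* The structural part is (6), Proposition 8 and (10). For $\mu_\emptyset$ set $\lambda=0$: then $v_{a,0}=a$, and $V_J(0)=0$ for $J\neq\emptyset$.

For the other two we read off the low-degree part of $\beta_w$. As $\mathrm{td}(X)=1+\frac12\sum_\rho D_\rho+\cdots$ and $E_w=\sum_\rho h_{M_w}(\varphi_\rho)D_\rho$,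
$$\beta_w=1+\sum_\rho\bigl(\tfrac12+h_{M_w}(\varphi_\rho)\bigr)D_\rho+(\text{higher degree}).$$
The terms of higher degree can be expanded in classes $[V(\tau)]$ with $\dim\tau\ge2$. The only cone of type $S_{\mathrm f}$ is $\{0\}$, with $[V(\{0\})]=1$. The cones of type $S_{\mathrm f}\setminus\{s\}$ are the rays $-\mathbb R_{\ge0}\varphi$, $\varphi\in W_{\mathrm f}\varpi_s$. So this is an expansion (9) with known coefficients in degrees $0$ and $1$, and by (10) and uniqueness $\mu_{S_{\mathrm f}}^w=1/c_{S_{\mathrm f}}$ and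
$$\mu_{S_{\mathrm f}\setminus\{s\}}=\frac1{c_{S_{\mathrm f}\setminus\{s\}}}\sum_w\sum_{\varphi\in W_{\mathrm f}\varpi_s}\bigl(\tfrac12+h_{M_w}(\varphi)\bigr).$$
Summing $\mu^w_{S_{\mathrm f}}$ over $w$ gives $|W_{\mathrm f}|/c_{S_{\mathrm f}}$. Next, $h_{M_w}(\varphi)=\max_{\nu\in N(b^{-1})}\langle\nu,\varphi\rangle+\max_{\kappa\in N(a^{-1})}\langle-\kappa,w^{-1}\varphi\rangle$. In the sum over the orbit, $w^{-1}\varphi$ may be replaced by $\varphi$, so the sum over $w$ becomes a factor $|W_{\mathrm f}|$, which is (11). It is positive since $0\in N(b^{-1})$ and $0\in N(a^{-1})$. $\square$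

**Check in type $A_2$, $a=s_0$, $b=1$.** Here $c_{\{1\}}=\sqrt2$, and on the three weights $\varphi\in W_{\mathrm f}\varpi_2$ the values $\langle\theta^\vee,\varphi\rangle$ are $1,0,-1$, so $\sum_\varphi\max(0,\langle-\theta^\vee,\varphi\rangle)=1$. Formula (11) gives $\mu_{\{1\}}=\frac6{\sqrt2}(\frac32+1)=\frac{15}{\sqrt2}$, as found in Section 5. Also $c_{S_{\mathrm f}}=\sqrt3$ gives $\mu_{S_{\mathrm f}}=6/\sqrt3=2\sqrt3$, again as in Section 5.

## 10. All lower intervals are cut out by chamber inequalities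

In Proposition 8 the interval below $\Theta$, sorted by linear part $w$, turned out to be a set of lattice points given by inequalities $y\preceq_um_u$. The same holds below every element of $W$.

**Theorem 3.** For every $z\in W$ there are elements $m_{u,w}\in Q^\vee$ ($u,w\in W_{\mathrm f}$) such that, for every $w\in W_{\mathrm f}$,
$$\{y\in Q^\vee:t_yw\le z\}=\{y\in Q^\vee:y\preceq_um_{u,w}\text{ for all }u\in W_{\mathrm f}\}.$$

The plan is to push $I(z)$ into each chamber $vC^+$ as in Lemma 7, take the greatest element there, rotate it to a dominant element $g_v$, and use (6) for $g_v$. Two more cancellation rules are needed.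

**Lemma 11.** Let $c\in W$, $g,g'\in W_{\mathrm{ext}}$. (a) If $\ell(cg')=\ell(c)+\ell(g')$ and $g\le g'$, then $cg\le cg'$. (b) If $g,g'$ are dominant and $g\le w_0g'$, then $g\le g'$.

*Proof.* (a) Prepend the letters of a reduced word of $c$ one at a time: if $p\le q<sq$, then $sp\le\max(p,sp)\le\max(q,sq)=sq$ by (B2).

(b) Strip the letters of a reduced word of $w_0$ from $w_0g'$ one at a time. By Lemma 1(a) for $g'$, each stripped letter $s\in S_{\mathrm f}$ is a left descent of the current element $q$. By Lemma 1(a) for $g$, $\min(g,sg)=g$. So $g\le q$ gives $g=\min(g,sg)\le\min(q,sq)=sq$ by (B2). $\square$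

*Proof of Theorem 3.* **Step 1.** We construct the elements $m_{v,w}$. For each $v\in W_{\mathrm f}$ choose $\mu_v\in Q^\vee\cap vC^+$ with $t_{\mu_v}xA_+\subset vC^+$ for all $x\le z$. Let $t_{\mu_v}x_v$, $x_v\le z$, be the greatest element of $t_{\mu_v}I(z)$ (Lemma 6), and put $g_v=v^{-1}t_{\mu_v}x_v$. Then $g_v\in\mathcal D$. By (6) with $a=g_v$ and $b=1$, for dominant $\lambda\in Q^\vee$ (so $\omega_\lambda=1$),
$$\{y:t_yw'\le w_0t_\lambda g_v\}=P_\lambda-w'N(g_v^{-1})\qquad(w'\in W_{\mathrm f}).\tag{12}$$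
For $w\in W_{\mathrm f}$ let $-v^{-1}w\kappa_{v,w}$, with $\kappa_{v,w}\in N(g_v^{-1})$, be the $\preceq_1$-greatest element of $-v^{-1}wN(g_v^{-1})$; it exists by Lemma 7, as in the proof of Proposition 8(i). Put $m_{v,w}=-\mu_v-w\kappa_{v,w}\in Q^\vee$.

**Step 2.** We show that $t_yw\le z$ implies the inequalities. Let $v\in W_{\mathrm f}$ and $p=v^{-1}t_{\mu_v+y}w=t_{v^{-1}(\mu_v+y)}v^{-1}w$. By the choice of $\mu_v$, $p$ is dominant. Then $vp=t_{\mu_v}t_yw\le t_{\mu_v}x_v=vg_v$. Since $\ell(vp)=\ell(v)+\ell(p)$ by Lemma 1(a), Lemma 2 gives $p\le g_v$, and $g_v\le w_0g_v$. By (12) with $\lambda=0$ and $w'=v^{-1}w$, $v^{-1}(\mu_v+y)\in-v^{-1}wN(g_v^{-1})$, so $v^{-1}(\mu_v+y)\preceq_1-v^{-1}w\kappa_{v,w}$. Applying $v$, we get $y\preceq_v-\mu_v-w\kappa_{v,w}=m_{v,w}$.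

**Step 3.** We show that the inequalities imply $t_yw\le z$. Let $y\in Q^\vee$ with $y\preceq_vm_{v,w}$ for all $v$. Put $x=t_yw$, choose $u$ with $xA_+\subset uC^+$, and write $m=m_{u,w}$, $\kappa=\kappa_{u,w}$, $g=g_u$. As $m-y\in uR_+\cap Q^\vee=uQ_+$, Lemma 4(a) gives $x\le_ut_{m-y}x=t_mw$. Take $\lambda\in Q^\vee$ dominant and deep and put $\mu=\mu_u+u\lambda$, which is deep in $uC^+$. By Lemma 4(b), $t_\mu x\le t_\mu t_mw$.

It remains to compare $t_\mu t_mw$ with $t_\mu x_u$. Since $\mu+m=u\lambda-w\kappa$, put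
$$q=u^{-1}t_{\mu+m}w=t_{\lambda-u^{-1}w\kappa}\,u^{-1}w.$$
As $\lambda\in P_\lambda$ and $\kappa\in N(g^{-1})$, (12) with $w'=u^{-1}w$ gives $q\le w_0t_\lambda g$. For $\lambda$ deep $q$ is dominant, and $t_\lambda g$ is dominant, so $q\le t_\lambda g$ by Lemma 11(b). By Lemma 1(a), $\ell(ut_\lambda g)=\ell(u)+\ell(t_\lambda g)$, so Lemma 11(a) gives
$$t_\mu t_mw=uq\le ut_\lambda g=t_{u\lambda}ug=t_{u\lambda+\mu_u}x_u=t_\mu x_u.$$
Hence $t_\mu x\le t_\mu x_u$. Since $xA_+\subset uC^+$ and $\mu\in uC^+$, Lemma 1(b) gives $\ell(t_\mu x)=\ell(t_\mu)+\ell(x)$, and Lemma 2 gives $x\le x_u\le z$. $\square$
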